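# Algebraic multiplicity of tensor eigenvalues and the span of the eigenscheme

## 1. Matrix pencils

Let $A,B$ be complex $n\times n$ matrices with $B$ invertible, and let $\lambda_0\in\mathbb C$. The vectors $w$ with $Aw=\lambda_0Bw$ form the linear space $L=\ker(A-\lambda_0B)$. Put $s=\dim L$. We claim that $\lambda_0$ is a root of $\det(A-\lambda B)$ of multiplicity at least $s$.

Put $M=A-\lambda_0B$. The multiplicity is the order of vanishing at $\lambda=0$ of $\det(M-\lambda B)$. Choose $C\in GL_n(\mathbb C)$ whose first $s$ columns $c_1,\dots,c_s$ form a basis of $L$. The first $s$ columns of $(M-\lambda B)C$ are $-\lambda Bc_1,\dots,-\lambda Bc_s$, since $Mc_i=0$. So $\det(M-\lambda B)\det C$ is divisible by $\lambda^s$, which is the claim.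

This is the inequality "algebraic multiplicity $\ge$ geometric multiplicity". Now replace the linear maps $A,B$ by homogeneous polynomial maps $T,\mathbf t$ of degree $d$. The equation $T(w)=\lambda_0\mathbf t(w)$ still makes sense, and the determinant becomes a resultant. Three things change. The solutions no longer form a linear space, so we have to replace $L$ by a linear span. The solution set may carry multiplicities, so it should be treated as a scheme. And there are no columns from which to pull out factors of $\lambda$. Does the inequality survive? The question is posed in Stefano Canino, Cosimo Flavi, Francesco Galuppi, Yuze Luan, "New conjectures on multiplicities of tensor eigenvalues", arXiv:2607.21422 (2026). We shall prove that the answer is yes, and get sharper bounds.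

## 2. Tensors, resultants and eigenschemes

Let $n,d\ge1$, $N=n-1$, $S=\mathbb C[x_1,\dots,x_n]$ and $P=(S_d)^n$. A tensor $T=\sum_i v_i\otimes(\alpha_{i,1}\otimes\dots\otimes\alpha_{i,d})$ in $\mathbb C^n\otimes((\mathbb C^n)^*)^{\otimes d}$ induces the map $T(w)=\sum_i\alpha_{i,1}(w)\cdots\alpha_{i,d}(w)\,v_i$. In coordinates it is an element $(T_1,\dots,T_n)$ of $P$. Every element of $P$ arises, because the tensor $e_j\otimes x_{i_1}\otimes\dots\otimes x_{i_d}$ gives the monomial $x_{i_1}\cdots x_{i_d}$ in position $j$.

**Resultants.** The multivariate resultant $\operatorname{Res}$ is a polynomial on $P$. We use three facts from Cox–Little–O'Shea, *Using Algebraic Geometry*, Ch. 3.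

* (R1) $\operatorname{Res}$ is irreducible and vanishes exactly at the tuples with a common zero in $\mathbb P^N$ (Thm 2.3).
* (R2) It is homogeneous of degree $d^N$ in the coefficients of each of the $n$ forms (Thm 3.1).
* (R3) Poisson formula (Thm 3.4). Let $N\ge1$, $F\in P$, $\bar F_i=F_i|_{x_n=0}$ and $F_i^\flat=F_i|_{x_n=1}$. If $\operatorname{Res}(\bar F_1,\dots,\bar F_N)\neq0$, then $A=\mathbb C[x_1,\dots,x_N]/(F_1^\flat,\dots,F_N^\flat)$ has dimension $d^N$, and $\operatorname{Res}(F)=\operatorname{Res}(\bar F_1,\dots,\bar F_N)^d\det(m:A\to A)$, where $m$ is multiplication by $F_n^\flat$.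

For $d=1$, $\operatorname{Res}$ is a constant times the determinant, since both are irreducible with the same zero set.

**Definition (eigenvectors and multiplicity).** Let $\mathbf t$ be non-singular: $\mathbf t(w)=0$ only for $w=0$, equivalently $\operatorname{Res}(\mathbf t)\ne0$. A vector $w\neq0$ is a $\mathbf t$-eigenvector of $T$ with $\mathbf t$-eigenvalue $\lambda_0$ if $T(w)=\lambda_0\mathbf t(w)$. The $\mathbf t$-characteristic polynomial is $\chi(\lambda)=\operatorname{Res}(T_1-\lambda\mathbf t_1,\dots,T_n-\lambda\mathbf t_n)$. It is nonzero because $\mathbf t$ is non-singular. The algebraic multiplicity $\operatorname{am}=\operatorname{am}_{\mathbf t,T}(\lambda_0)$ is the multiplicity of $\lambda_0$ as a root of $\chi$ ($0$ if it is not a root).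

We fix $\lambda_0$ and write
$$f_i=T_i-\lambda_0\mathbf t_i,\quad f=(f_1,\dots,f_n)\in P,\quad I=(f_1,\dots,f_n)\subset S,\quad Z=\operatorname{Proj}S/I\subseteq\mathbb P^N.$$
For $g\in P$ put $\chi_g(\lambda)=\operatorname{Res}(f-\lambda g)$. Since $T-\lambda\mathbf t=f-(\lambda-\lambda_0)\mathbf t$,
$$\operatorname{am}=\operatorname{ord}_{\lambda=0}\chi_{\mathbf t}.$$

**Definition (span of the eigenscheme).** The eigenscheme $E_{\mathbf t,T}(\lambda_0)$ is defined by $I$. Its linear span $L\subseteq\mathbb C^n$ is the smallest linear subspace containing it scheme-theoretically. Concretely, $L$ is the common zero set of the linear forms in $I^{\rm sat}=\{F:(x_1,\dots,x_n)^kF\subseteq I\text{ for some }k\}$, and the scheme-theoretic dimension of the span is $\dim L=n-\dim_{\mathbb C}(I^{\rm sat})_1$.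

Two examples with $n=d=2$ show why scheme and saturation both matter. If $f=(x_1^2,0)$, the only eigenvectors are the multiples of $e_2$, but $I^{\rm sat}=(x_1^2)$ contains no linear form and $\dim L=2$: a double point on $\mathbb P^1$ spans everything. If $f=(x_1^2,x_1x_2)$, then $I$ contains no linear form, but $x_1\cdot x_1$ and $x_2\cdot x_1$ lie in $I$. So $x_1\in I^{\rm sat}$, in fact $I^{\rm sat}=(x_1)$, and $\dim L=1$.

The multiplicity depends on $\mathbf t$. Keep $f=(x_1^2,x_1x_2)$, $\lambda_0=0$. By (R2), $\chi$ has degree $4$.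

* For $\mathbf t=(x_2^2,x_1^2)$ the forms are $x_1^2-\lambda x_2^2$ and $x_1(x_2-\lambda x_1)$. A common zero with $x_1=0$ forces $\lambda=0$. One with $x_2=\lambda x_1$, $x_1=1$ forces $\lambda^3=1$. So the roots are $0$ and the three cube roots of unity; there are four, so all are simple, and $\operatorname{am}=1=\dim L$.
* For $\mathbf t=(x_1^2,x_2^2)$ we shall find $\operatorname{am}=2$ in Section 4.

## 3. Lower bounds for the algebraic multiplicity

For $0\le k\le N$ define, with $0^0=1$,
$$B(n,d,k)=\sum_{r=0}^{k}(k+1-r)\binom nr(d-1)^r .$$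

**Theorem A.** For all $n,d\ge1$, all $T$, all non-singular $\mathbf t$ and all $\lambda_0\in\mathbb C$, one has $\operatorname{am}\ge\dim L$.

**Theorem B.**
1. If $Z$ is finite, then $\operatorname{am}\ge\operatorname{length}(Z)\ge\dim_{\mathbb C}(S/I^{\rm sat})_m$ for every $m\ge0$.
2. If $Z\neq\emptyset$ and $\dim Z=k$, then $\operatorname{am}\ge B(n,d,k)$. In particular, if $k\ge1$ then $\operatorname{am}\ge n(d-1)+2$.
3. For all $n,d\ge1$ and $0\le k\le N$ there are $T,\mathbf t,\lambda_0$ with $\dim Z=k$ and $\operatorname{am}=B(n,d,k)$.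
4. Let $d\ge2$. Then $\operatorname{am}=\dim L$ if and only if either $Z=\emptyset$, or $Z$ is finite and both of the following hold: (i) $S_1\to H^0(Z,\mathcal O_Z(1))$ is surjective; (ii) for each $p\in Z$ and an index $b$ with $\mathbf t_b(p)\neq0$, one has $f_b\in(f_i\mathbf t_b-f_b\mathbf t_i:1\le i\le n)$ in $\mathcal O_{\mathbb P^N,p}$ (forms dehomogenised at $p$). Equality $\operatorname{am}=\dim L=s$ occurs for every $s\in\{0,\dots,n\}$.

**Theorem C.** If $V_1,\dots,V_\kappa$ are the irreducible components of $Z_{\rm red}$, then $\operatorname{am}\ge\sum_a\deg(V_a)(\dim V_a+1)\,d^{\dim V_a}$.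

Some cases can be removed at once. If $Z=\emptyset$, then $\operatorname{am}=0$ by (R1), $I^{\rm sat}=S$ by the Nullstellensatz, $\dim L=0$, and all the inequalities read $0\ge0$. If $f=0$, then $Z=\mathbb P^N$, and $\chi_{\mathbf t}(\lambda)=(-\lambda)^{nd^N}\operatorname{Res}(\mathbf t)$ by (R2). Since $(n-r)\binom nr=n\binom{n-1}r$,
$$\operatorname{am}=nd^N=n\sum_{r=0}^{N}\binom{n-1}r(d-1)^r=\sum_{r=0}^N(n-r)\binom nr(d-1)^r=B(n,d,N)\ge n=\dim L ,$$
and Theorem C holds with equality, the only component being $\mathbb P^N$. This also proves B(3) for $k=N$ (take $f=0$). If $n=1$, then either $Z=\emptyset$, or $f=0$, $Z$ is a point and $\operatorname{am}=1=\operatorname{length}Z=\dim L=\dim(S/I^{\rm sat})_m$ for every $m$. So A, B(1), B(2) and C hold whenever $f=0$, $Z=\emptyset$ or $n=1$, and B(3) holds for $n=1$. From now on $N\ge1$.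

## 4. Binary forms and the Sylvester matrix

Let $n=2$ and $f\ne0$. Let $h=\gcd(f_1,f_2)$, of degree $e$, and $f_i=hf_i'$. For $F\in P$ the Sylvester map $S_{d-1}^2\to S_{2d-1}$, $(a,b)\mapsto aF_1+bF_2$, is given by a square matrix of size $2d$. For $F=f$ its kernel consists of the pairs $(cf_2',-cf_1')$ with $c$ of degree $d-1-(d-e)=e-1$, so it has dimension $e$. In particular the determinant is zero exactly when $F$ has a common zero. It has degree $d$ in each form, as does $\operatorname{Res}$. By (R1) it is a constant times a power of $\operatorname{Res}$, and by comparison of degrees the power is $1$.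

Now argue as for matrices: at $\lambda=0$ the Sylvester matrix of $f-\lambda\mathbf t$ has corank $e$. After a constant change of basis, $e$ of its columns are divisible by $\lambda$, so $\operatorname{am}\ge e$. On the other side, $(f_1',f_2')$ contains all forms of large degree, so $I^{\rm sat}=(h)$ and $\dim L=\min(e,2)$. This settles $n=2$: $\operatorname{am}\ge e=\operatorname{length}Z\ge\dim L$.

For $f=(x_1^2,x_1x_2)$ and $\mathbf t=(x_1^2,x_2^2)$, the rows $x_1F_1,x_2F_1,x_1F_2,x_2F_2$ in the basis $x_1^3,x_1^2x_2,x_1x_2^2,x_2^3$ form a lower triangular matrix with diagonal $1-\lambda,1-\lambda,-\lambda,-\lambda$. So $\chi$ is a constant times $\lambda^2(1-\lambda)^2$ and $\operatorname{am}=2$, as announced.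

For $n\ge3$ there is no square Sylvester matrix. The Poisson formula is the substitute.

## 5. Finite fibres: the order of the resultant is a length

A remark on symmetry. For $A,C\in GL_n(\mathbb C)$ the map $\Phi(F)=A\cdot(F\circ C)$ is a linear automorphism of $P$ preserving $\{\operatorname{Res}=0\}$. By (R1), $\operatorname{Res}\circ\Phi$ and $\operatorname{Res}$ are irreducible with the same zero set, so
$$\operatorname{Res}\circ\Phi=c\operatorname{Res}\quad\text{with } c\in\mathbb C^*.\tag{1}$$
Also, by (R2), if $\operatorname{Res}(g)\neq0$, then $\chi_g$ has degree exactly $nd^N$, with leading coefficient $\pm\operatorname{Res}(g)$.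

For $g\in P$ let $X_g\subseteq\mathbb P^N\times\mathbb A^1$ be the closed subscheme defined by $f_i-\lambda g_i$, $1\le i\le n$.

**Lemma 1.** Let $\operatorname{Res}(g)\ne0$ and $\lambda_1\in\mathbb C$, and suppose that the scheme $Z_1=V(f-\lambda_1g)\subseteq\mathbb P^N$ is finite. Then
$$\operatorname{ord}_{\lambda_1}\chi_g=\sum_{p\in Z_1}\operatorname{length}\mathcal O_{X_g,(p,\lambda_1)}\ \ge\ \operatorname{length}Z_1,$$
with equality on the right iff $\lambda-\lambda_1=0$ in each $\mathcal O_{X_g,(p,\lambda_1)}$.

Proof. Write $F(\lambda)=f-\lambda g$.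

**Step 1 (coordinates).** This step arranges that the hypothesis of (R3) holds at $\lambda_1$. Choose linear combinations $\psi_1,\dots,\psi_N$ of the $F_i(\lambda_1)$ one after another, with linearly independent coefficient vectors, such that $\psi_{i+1}$ does not vanish identically on any irreducible component of $V(\psi_1,\dots,\psi_i)$ not contained in $Z_1$. This is possible: such a component contains a point outside $Z_1$, where some $F_l(\lambda_1)$ is nonzero, so the bad coefficient vectors for it form a proper subspace. Independence excludes one more proper subspace, and finitely many proper subspaces do not cover $\mathbb C^n$. A component of $V(\psi_1,\dots,\psi_{i+1})$ not inside $Z_1$ lies in a component $Y$ of $V(\psi_1,\dots,\psi_i)$ not inside $Z_1$, and $\psi_{i+1}\not\equiv0$ on $Y$. Hence, by induction, $\dim\big(V(\psi_1,\dots,\psi_i)\setminus Z_1\big)\le N-i$. So $V(\psi_1,\dots,\psi_N)$ is finite, and some hyperplane misses it. Replace $f,g$ by $A\cdot(f\circ C)$, $A\cdot(g\circ C)$, where $A$ has the chosen coefficient vectors as its first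 $N$ rows and $C$ moves the hyperplane to $x_n=0$. By (1), $\chi_g$ changes by a nonzero constant, and $X_g$ changes by an isomorphism over $\mathbb A^1$. So we may assume that $V(F_1(\lambda_1),\dots,F_N(\lambda_1))$ is finite and disjoint from $x_n=0$. Then $\rho(\lambda):=\operatorname{Res}(\bar F_1(\lambda),\dots,\bar F_N(\lambda))$ satisfies $\rho(\lambda_1)\neq0$ by (R1).

**Step 2 (a finite module).** We want the algebra of (R3) in a family over the $\lambda$-line. Let $R=\mathbb C[\lambda][\rho^{-1}]$ and $A_R=R[x_1,\dots,x_N]/(F_1^\flat,\dots,F_N^\flat)$. At each closed point $\lambda'$ of $\operatorname{Spec}R$, the forms $\bar F_i(\lambda')$ are $N$ forms in $N$ variables with only the trivial common zero. So they form a regular sequence, and the quotient has Hilbert series $(1+t+\dots+t^{d-1})^N$. It vanishes in degrees $m\ge m_0:=N(d-1)+1$. The degree $m$ part of $R[x]/(\bar F_1,\dots,\bar F_N)$ is a finitely generated $R$-module; for $m\ge m_0$ all its closed fibres vanish, so by Nakayama it is $0$. Thus a monomial of degree $m\ge m_0$ equals $\sum a_i\bar F_i$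 with $a_i\in R[x]_{m-d}$. Modulo the $F_i^\flat$ it is congruent to $-\sum a_i(F_i^\flat-\bar F_i)$, which has degree $<m$. By induction the monomials of degree $<m_0$ generate $A_R$ as an $R$-module.

**Step 3 (freeness).** This makes $\det m$ meaningful over $R$. By (R3) all closed fibres of $A_R$ have dimension $d^N$. A finitely generated module over the PID $R$ is a free module plus a torsion module. Away from the finite support of the torsion, the fibre dimension is the free rank, and on the support it is larger. As $R$ has infinitely many closed points, constancy forces the torsion to vanish. So $A_R$ is free of rank $d^N$.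

**Step 4 (the order as a length).** Let $m$ be multiplication by $F_n^\flat$ on $A_R$. By (R3) at every closed point, $\chi_g=\rho^d\det m$ in $R$. Let $R_1$ be the localisation of $R$ at $\lambda_1$, a discrete valuation ring in which $\rho$ is a unit. Since $\chi_g\neq0$, Smith normal form gives $\operatorname{ord}_{\lambda_1}\chi_g=\operatorname{length}_{R_1}Q$, where $Q=\operatorname{coker}(m)\otimes R_1=R_1[x]/(F_1^\flat,\dots,F_n^\flat)$. The ring $Q$ has finite length over $R_1$, so $\lambda-\lambda_1$ is nilpotent in it. Further, $Q/(\lambda-\lambda_1)Q=\mathbb C[x]/(F_i^\flat(\lambda_1))_i=\mathcal O(Z_1)$, because $Z_1$ lies in $x_n\ne0$. So the maximal ideals of $Q$ are the points $(p,\lambda_1)$ with $p\in Z_1$, and its local rings are $\mathcal O_{X_g,(p,\lambda_1)}$. All residue fields are $\mathbb C$, so all lengths are complex dimensions, and $\operatorname{length}Q$ is the sum of the lengths of the local rings. It is at least $\dim Q/(\lambda-\lambda_1)Q=\operatorname{length}Z_1$, with equality iff $(\lambda-\lambda_1)Q=0$. $\square$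

**Proof of Theorem B(1).** Lemma 1 with $g=\mathbf t$, $\lambda_1=0$ gives $\operatorname{am}\ge\operatorname{length}Z$. If $F\in S_m$ restricts to $0$ in $H^0(Z,\mathcal O_Z(m))$, then on each chart $x_a\neq0$ the function $F/x_a^m$ lies in the ideal of $Z$, so $x_a^MF\in I$ for all $a$ and some $M$. Hence $F\in I^{\rm sat}$. The converse is clear. So
$$(S/I^{\rm sat})_m\hookrightarrow H^0(Z,\mathcal O_Z(m)),\tag{2}$$
and the right side has dimension $\operatorname{length}Z$, as $Z$ is finite. $\square$

For $m=1$ this is Theorem A when $Z$ is finite. Can one extend the argument to $\dim Z\ge1$? Look at where finiteness enters. When $\dim Z\ge1$, every hyperplane meets $Z$, so $\bar F_1(0),\dots,\bar F_N(0)$ always have a common zero and $\rho(0)=0$ for every choice of coordinates. The point $\lambda=0$ is never in $\operatorname{Spec}R$. This is not just a defect of the argument: the inequality $\operatorname{am}\ge\dim(S/I^{\rm sat})_m$ for every $m$ is false when $\dim Z\ge1$, because the right side is then unbounded in $m$. We need to find the multiplicity at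 $0$ without looking at the fibre over $0$.

## 6. A line of eigenvectors in the plane

Take $n=3$, $d=2$ and
$$f=(x_3x_1,\,x_3x_2,\,x_3^2)=x_3\cdot x,\qquad g=(x_2^2,x_3^2,x_1^2).$$
Here $g$ is non-singular, $Z$ is the line $x_3=0$, $I^{\rm sat}=(x_3)$ and $\dim L=2$. The degree of $\chi_g$ is $3\cdot2^2=12$. Let us find its nonzero roots.

If $\lambda\ne0$ and $x_3x=\lambda g(x)$ with $x\ne0$, then $x_3\neq0$, since otherwise $g(x)=0$. So $g(x)=\kappa x$ with $\kappa=x_3/\lambda\ne0$. Rescale $x$ so that $\kappa=1$; then $\lambda=x_3$, and $x_2=x_3^2$, $x_1=x_2^2=x_3^4$, $x_3=x_1^2=x_3^8$. So $\lambda=x_3$ is one of the seven $7$th roots of unity, and all of them occur.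

All seven have the same multiplicity. For $\zeta^7=1$ let $C=\operatorname{diag}(\zeta^4,\zeta^2,\zeta)$. Then $f\circ C=\zeta Cf$ and $g\circ C=(\zeta^4x_2^2,\zeta^2x_3^2,\zeta^8x_1^2)=Cg$. So $(f-\lambda g)\circ C=\zeta C(f-\zeta^{-1}\lambda g)$, and by (1) $\chi_g(\lambda)$ is a constant times $\chi_g(\zeta^{-1}\lambda)$. If the common multiplicity is $m$, then $7m\le12$, so $m=1$. Hence $\chi_g$ is a constant times $\lambda^5(\lambda^7-1)$: the multiplicity at $0$ is $12-7=5=B(3,2,1)$. (And $\dim(S/I^{\rm sat})_5=\dim\mathbb C[x_1,x_2]_5=6>5$, which confirms that the last inequality of Section 5 fails.)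

So we found the multiplicity at $0$ by counting the other roots. This suggests a plan in three parts.

* Replace $\mathbf t$ by a general $g$. This can only lower the order at $0$, as we check next.
* For general $g$ the fibres over $\lambda\neq0$ are finite and reduced. There Lemma 1 applies, and the number of roots is a number of points $x$ with $[f(x)]=[g(x)]$, an intersection number.
* Bound that number from above.

For the first part, expand $\operatorname{Res}(f+G)=\sum_m\rho_m(G)$ with $\rho_m$ homogeneous of degree $m$ in $G\in P$, and let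
$$\mu(f)=\min\{m:\rho_m\ne0\},$$
the multiplicity of the hypersurface $\{\operatorname{Res}=0\}$ at $f$. Since $\chi_g(\lambda)=\sum_m(-\lambda)^m\rho_m(g)$,
$$\operatorname{ord}_0\chi_g\ge\mu(f)\ \text{ for all }g\in P,\quad\text{with equality on the dense open set }\{\rho_{\mu(f)}\neq0\}.\tag{3}$$
In particular $\operatorname{am}\ge\mu(f)$. It therefore suffices to bound $\mu(f)$ from below.

## 7. The multiplicity $\mu(f)$ and the closure of the graph of $f$

Let $f\neq0$, and let $U=\mathbb P^N\setminus Z\neq\emptyset$. Let $\Gamma\subseteq\mathbb P^N_x\times\mathbb P^N_y$ be the closure, with reduced structure, of the graph of $U\to\mathbb P^N$, $x\mapsto[f(x)]$. It is an integral projective variety of dimension $N$. The projection $\pi:\Gamma\to\mathbb P^N_x$ is an isomorphism over $U$, because the graph is already closed in $U\times\mathbb P^N$. The set $\mathcal B=\pi^{-1}(Z)$ is a proper closed subset, so $\dim\mathcal B\le N-1$.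

From Fulton, *Intersection Theory*, recall $A^*(\mathbb P^N\times\mathbb P^N)=\mathbb Z[H,h]/(H^n,h^n)$, where $H,h$ are the hyperplane classes of the $x$- and $y$-factor. If subvarieties $V,W$ of complementary dimension in a smooth projective variety meet in a finite set, then $\int[V]\cdot[W]=\sum_pi(p)$ with $1\le i(p)\le\operatorname{length}\mathcal O_{V\cap W,p}$ (Prop. 8.2). Define
$$\delta_j=\int H^{N-j}h^j\cdot[\Gamma]\qquad(0\le j\le N).$$

Example: for $f=x_3\cdot x$ as in Section 6, $[f(x)]=[x]$ on $U$. So $\Gamma$ is the diagonal of $\mathbb P^2\times\mathbb P^2$, both $H$ and $h$ restrict to the line class, and $\delta_0=\delta_1=\delta_2=1$.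

**Proposition 2.** If $N\ge1$ and $f\neq0$, then $\displaystyle\mu(f)=\sum_{j=0}^Nd^{N-j}(d^j-\delta_j)$.

In the example the formula gives $4\cdot0+2\cdot1+1\cdot3=5$, as found by hand.

Proof.

**Step 1 (what a general $g$ satisfies).** We claim that for $g$ in a dense open subset of $P$:

* (a) $\operatorname{Res}(g)\ne0$;
* (b) $X_g^*:=X_g\cap\{\lambda\ne0\}$ is finite and reduced;
* (c) there is no $(x,y)\in\mathcal B$ with $g(x)\in\mathbb Cy$;
* (d) $\operatorname{ord}_0\chi_g=\mu(f)$.

Conditions (a) and (d) are clear, the latter by (3).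

For (b), let $W_a\subseteq\{x_a=1\}\times\mathbb C^*\times P$ be the subscheme $g_i(x)=\lambda^{-1}f_i(x)$, $1\le i\le n$. Since $x_a=1$, the $i$-th equation expresses the coefficient of $x_a^d$ in $g_i$ as a regular function of the other coordinates. So $W_a\cong\mathbb A^N\times\mathbb C^*\times\mathbb A^{\dim P-n}$ is smooth and irreducible of dimension $N+1+\dim P-n=\dim P$. By generic smoothness (Hartshorne, *Algebraic Geometry*, III.10.7), over a dense open subset of $P$ the map $W_a\to P$ is smooth of relative dimension $0$ (possibly with empty fibres). Its scheme-theoretic fibre over $g$ is $X_g^*\cap\{x_a\ne0\}$, which is therefore finite and reduced. Intersect over the $n$ values of $a$.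

For (c), fix $(x,y)\in\mathcal B$. Evaluation at a representative of $x$ maps $P$ onto $\mathbb C^n$, so the condition $g(x)\in\mathbb Cy$ defines a linear subspace of $P$ of codimension $N$. The incidence set in $\mathcal B\times P$ is closed (it is given by the $2\times2$ minors of $(g(x),y)$) and has dimension at most $(N-1)+(\dim P-N)<\dim P$. As $\mathcal B$ is proper, its image in $P$ is closed, and it is not all of $P$.

**Step 2 (roots become intersection points).** Fix such a $g$; we compare $X_g^*$ with $\Gamma\cap\Gamma_g$, where $\Gamma_g$ is the graph of the morphism $g:\mathbb P^N\to\mathbb P^N$. By (c), $\Gamma\cap\Gamma_g$ lies over $U$, so it consists of the $x\in U$ with $[f(x)]=[g(x)]$. For such $x$ there is exactly one $\lambda$ with $f(x)=\lambda g(x)$, and $\lambda\ne0$. Conversely, if $(x,\lambda)\in X_g^*$ then $f(x)=\lambda g(x)\neq0$ by (a), so $x\in U$. Thus the points correspond bijectively.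

The local rings agree as well. At such a point dehomogenise and choose $b$ with $g_b(x)\ne0$; then $f_b(x)\ne0$. The equation $f_b-\lambda g_b=0$ gives $\lambda=f_b/g_b$, so $\mathcal O_{X_g,(x,\lambda)}\cong\mathcal O_{\mathbb P^N,x}/(f_i-f_bg_i/g_b)_i$. Near the point, $\Gamma$ is $y_i/y_b=f_i/f_b$ and $\Gamma_g$ is $y_i/y_b=g_i/g_b$. So the local ring of $\Gamma\cap\Gamma_g$ is $\mathcal O_{\mathbb P^N,x}/(f_i/f_b-g_i/g_b)_i$. The two ideals differ by the unit $f_b$. By (b) all lengths are $1$, so all $i(p)=1$ and $\#X_g^*=\int[\Gamma]\cdot[\Gamma_g]$.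

**Step 3 (the intersection number).** Write $[\Gamma_g]=\sum_ia_iH^ih^{N-i}$. Then $a_i=\int H^{N-i}h^i[\Gamma_g]$, and since $h$ pulls back to $dH$ under $g$, this equals $\int_{\mathbb P^N}H^{N-i}(dH)^i=d^i$. Hence
$$\#X_g^*=\sum_id^i\int H^ih^{N-i}[\Gamma]=\sum_id^i\delta_{N-i}=\sum_jd^{N-j}\delta_j .$$

**Step 4 (subtract from the degree).** For every $\lambda_1\ne0$ the fibre $V(f-\lambda_1g)$ is finite by (b). So Lemma 1 applies and, all local rings of $X_g^*$ having length $1$, gives $\sum_{\lambda_1\ne0}\operatorname{ord}_{\lambda_1}\chi_g=\#X_g^*$. Since $\deg\chi_g=nd^N=\sum_{j=0}^Nd^{N-j}d^j$, (d) gives $\mu(f)=nd^N-\#X_g^*=\sum_jd^{N-j}(d^j-\delta_j)$. $\square$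

A lower bound for $\mu(f)$ is now an upper bound for the $\delta_j$. To bound $\delta_j$ we shall realise it as the volume of a line bundle on a $j$-dimensional variety, and count sections.

## 8. Linear sections of $\Gamma$

From now on $f\ne0$, $Z\ne\emptyset$, $k=\dim Z$ and $c=N-k$. Since $f\ne0$, $c\ge1$.

Choose linearly independent linear forms $\ell_1,\dots,\ell_N$ one after another, and put $\Lambda^j=V(\ell_1,\dots,\ell_{N-j})\cong\mathbb P^j$. We require that $\ell_{i+1}$ does not vanish identically on any irreducible component of $\mathcal B\cap\pi^{-1}(\Lambda^{N-i})$, nor on any irreducible component of $Y\cap\Lambda^{N-i}$, where $Y$ runs over the components of $Z$ and the components of their pairwise intersections. Each condition excludes a proper subspace of $S_1$, and there are finitely many of them. Each new form lowers the dimension of every component it is tested on by one, and removes the components of dimension $0$. By the projective dimension theorem a positive-dimensional projective variety meets every hyperplane. Therefore: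

* (G1) $\dim(\mathcal B\cap\pi^{-1}\Lambda^j)\le j-1$ (empty for $j=0$).
* (G2) $\dim(Y\cap\Lambda^j)=\dim Y-(N-j)$, and $Y\cap\Lambda^j=\emptyset$ if this number is negative. In particular $\dim(Z\cap\Lambda^j)=j-c$ for $j\ge c$, $Z\cap\Lambda^j=\emptyset$ for $j<c$, and $\Lambda^j\not\subseteq Z$.

Let $\Gamma_j\subseteq\Gamma$ be the closure of the graph of $f$ over $\Lambda^j\cap U$. It is an integral projective variety of dimension $j$, and $\pi:\Gamma_j\to\Lambda^j$ is birational, hence (being proper) surjective.

**Lemma 3.** $H^{N-j}\cdot[\Gamma]=[\Gamma_j]$. Hence $\delta_j=\int_{\Gamma_j}h^j$, and $\delta_0=1$.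

Proof. We descend from $\Gamma_N=\Gamma$. Recall from Fulton that $c_1(\mathcal O(D))\cap[X]=[D]$ for an effective Cartier divisor $D$ on a variety $X$. So $H\cdot[\Gamma_{j+1}]$ is the cycle of the divisor $\pi^*\ell_{N-j}=0$ on $\Gamma_{j+1}$. All its components have dimension $j$ and lie over $\Lambda^j$, so by (G1) none is contained in $\mathcal B$. Over $U$ we have $\Gamma_{j+1}\cong\Lambda^{j+1}\cap U$, and the divisor is the reduced, irreducible, nonempty $\Lambda^j\cap U$. So the cycle is $[\Gamma_j]$. Finally $\Gamma_0$ is a point. $\square$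

## 9. Sections of $mh$ on $\Gamma_j$ as forms with high vanishing along $Z$

Fix $1\le j\le N$. Let $z_0,\dots,z_j$ be coordinates on $\Lambda=\Lambda^j$, $S'=\mathbb C[z_0,\dots,z_j]$, and $K=\mathbb C(\Lambda)=\mathbb C(\Gamma_j)$. Write $f_i$ also for the restriction to $\Lambda$. In $K$ we have $y_i/y_b=f_i/f_b$ whenever $f_b|_\Lambda\ne0$; if $f_b|_\Lambda=0$ then $y_b=0$ on $\Gamma_j$. So $\Gamma_j$ is covered by the affine opens $\Gamma^{ab}=\{z_a\ne0,\,y_b\ne0\}$ with $f_b|_\Lambda\ne0$. As $\Gamma_j$ is integral,
$$\mathcal O(\Gamma^{ab})=\mathbb C[z_\bullet/z_a,\ f_\bullet/f_b]\subseteq K.\tag{4}$$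

**Lemma 4.** For $m\ge1$, there is an injective linear map $s\mapsto F_s$,
$$H^0(\Gamma_j,mh)\hookrightarrow M_m:=\{F\in S'_{md}:\operatorname{ord}_pF\ge m\ \text{ for all }p\in Z\cap\Lambda\},$$
where $\operatorname{ord}_p$ is the $\mathfrak m_p$-adic order of a dehomogenisation at $p$.

Proof.

**Step 1 (from sections to rational functions).** For $s\in H^0(\Gamma_j,mh)$ put $\phi_a=(s/y_b^m)(f_b/z_a^d)^m\in K$. This does not depend on $b$, because $s/y_{b'}^m=(s/y_b^m)(y_b/y_{b'})^m=(s/y_b^m)(f_b/f_{b'})^m$. Clearly $\phi_a=\phi_{a'}(z_{a'}/z_a)^{md}$, and $s\mapsto\phi_a$ is linear and injective.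

**Step 2 (a valuation inequality).** This is the one estimate we need; it uses that the $\mathcal O(\Gamma^{ab})$ contain all ratios $f_i/f_b$. Let $\nu$ be a discrete valuation of $K$ with $\mathbb C[z_\bullet/z_a]\subseteq\mathcal O_\nu$. Choose $b$ with $f_b|_\Lambda\ne0$ minimising $\nu(f_b/z_a^d)$. Then all $f_i/f_b\in\mathcal O_\nu$, so $\mathcal O(\Gamma^{ab})\subseteq\mathcal O_\nu$ by (4). As $s/y_b^m\in\mathcal O(\Gamma^{ab})$,
$$\nu(\phi_a)\ge m\min_i\nu(f_i/z_a^d).\tag{5}$$

**Step 3 ($\phi_a$ comes from a form).** Apply (5) to the valuations of the prime divisors of the chart $\{z_a\ne0\}\cong\mathbb A^j$. The right side is $\ge0$, so $\phi_a$ is regular on the chart, by normality. Then $F_s:=z_a^{md}\phi_a$ is independent of $a$ and lies, homogeneous of degree $md$, in $S'[z_a^{-1}]$ for every $a$. As $j\ge1$ there are at least two variables, so $F_s\in S'_{md}$.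

**Step 4 (vanishing along $Z$).** Let $p\in Z\cap\Lambda$ and $z_a(p)\ne0$. The order $\operatorname{ord}_p$ is a valuation of $K$: the local ring $\mathcal O_{\Lambda,p}$ is regular of dimension $j\ge1$, so its associated graded ring is a polynomial ring, hence a domain. All $f_i/z_a^d$ vanish at $p$, so (5) gives $\operatorname{ord}_pF_s\ge m$. $\square$

## 10. Counting monomials, and the bound on $\delta_j$

Put
$$\varepsilon_j=\sum_{i=0}^{c-1}\binom ji(d-1)^{j-i}\qquad(\text{terms with }i>j\text{ omitted}),$$
so that $\varepsilon_j=d^j$ for $j<c$ by the binomial theorem.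

**Lemma 5.** For $1\le j\le N$ there are integers $N_m$ with $\dim M_m\le N_m$ and $\lim_{m\to\infty}j!\,N_m/m^j=\varepsilon_j$. For $j\ge c$, $N_m$ is the number of monomials of degree $md$ in $j+1$ variables $u_0,\dots,u_{j-c},w_1,\dots,w_c$ with $w$-degree at least $m$; for $j<c$, $N_m=\dim S'_{md}$.

Proof. For $j<c$ the bound is trivial and $j!\binom{md+j}j/m^j\to d^j=\varepsilon_j$. Let $j\ge c$, $k'=j-c$ and $Z'=Z\cap\Lambda$, so $\dim Z'=k'$ by (G2).

**Step 1 (coordinates adapted to $Z'$).** Choose coordinates $u_0,\dots,u_{k'},w_1,\dots,w_c$ on $\Lambda$ with $Z'\cap V(u_0,\dots,u_{k'})=\emptyset$; this is possible since $k'+1$ general linear forms have no common zero on the $k'$-dimensional $Z'$. We need that for every $\alpha\in\mathbb C^{k'+1}\setminus0$ there is $\beta\in\mathbb C^c$ with $[\alpha:\beta]\in Z'$. The points whose $u$-coordinates are proportional to $\alpha$ are cut out by $k'$ linear forms, and $k'$ linear forms always have a common zero on a $k'$-dimensional projective variety. That common zero lies in $Z'$, so its $u$-coordinates are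 not all zero, and it can be scaled to $[\alpha:\beta]$.

**Step 2 (a form of low $w$-degree in $M_m$ vanishes).** This is how the vanishing conditions are used. Let $F\in M_m$ with $\deg_wF\le m-1$. Take $\alpha\neq0$ and $p=[\alpha:\beta]\in Z'$ as in Step 1. The morphism $w\mapsto[\alpha:w]$ pulls $\mathfrak m_p^m$ into $\mathfrak m_\beta^m$. So the polynomial $F(\alpha,w)$, of degree $\le m-1$ in $w$, vanishes to order $\ge m$ at $\beta$; by its Taylor expansion at $\beta$ it is zero. As $\alpha\ne0$ was arbitrary, $F=0$.

Consequently $M_m$ injects into the quotient of $S'_{md}$ by the forms of $w$-degree $\le m-1$, whose dimension is the number of monomials with $w$-degree $\ge m$: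
$$\dim M_m\le N_m=\sum_{i=m}^{md}\binom{i+c-1}{c-1}\binom{md-i+k'}{k'} .$$

**Step 3 (the limit).** Uniformly in $m\le i\le md$ the summand is $\frac{i^{c-1}(md-i)^{k'}}{(c-1)!\,k'!}+O(m^{j-2})$, since $c-1+k'=j-1$. There are $O(m)$ summands, so the error is $O(m^{j-1})$ and the main term is a Riemann sum:
$$\lim_{m\to\infty}\frac{j!N_m}{m^j}=\frac{j!}{(c-1)!(j-c)!}\int_1^du^{c-1}(d-u)^{j-c}\,du .$$
To evaluate it let $\psi(u)=\sum_{i<c}\binom jiu^i(d-u)^{j-i}$. Then $\psi(1)=\varepsilon_j$, and $\psi(d)=0$ because $i<c\le j$. The derivative of the $i$-th term is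
$$j\Big[\binom{j-1}{i-1}u^{i-1}(d-u)^{j-i}-\binom{j-1}iu^i(d-u)^{j-1-i}\Big],$$
so the sum telescopes to $\psi'(u)=-j\binom{j-1}{c-1}u^{c-1}(d-u)^{j-c}$. Since $j\binom{j-1}{c-1}=\frac{j!}{(c-1)!(j-c)!}$, the limit is $\psi(1)-\psi(d)=\varepsilon_j$. $\square$

A check with $n=3$, $d=2$, $Z$ a reduced point, $j=c=2$: forms of degree $2m$ in three variables with an $m$-fold point form a space of dimension $\binom{2m+2}2-\binom{m+1}2=\frac32m^2+O(m)$, and $2\cdot\frac32=3=1+2=\varepsilon_2$.

**Proposition 6.** $\delta_j\le\varepsilon_j$ for $0\le j\le N$. If the scheme $Z$ is a reduced linear subspace, then $\delta_j=\varepsilon_j$ for all $j$.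

Proof. For $j=0$, $\delta_0=1=\varepsilon_0$ by Lemma 3. Let $j\ge1$.

**Step 1 (the inequality).** We turn $\delta_j$ into a number of sections. By Lazarsfeld, *Positivity in Algebraic Geometry I*, Cor. 1.4.41, if $D$ is nef on a projective variety $X$ of dimension $j$, then $h^0(X,mD)=\frac{(D^j)}{j!}m^j+O(m^{j-1})$. The class $h$ is globally generated on $\Gamma_j$, hence nef. With Lemmas 3, 4 and 5,
$$\delta_j=\int_{\Gamma_j}h^j=\lim_{m\to\infty}\frac{j!\,h^0(\Gamma_j,mh)}{m^j}\le\lim_{m\to\infty}\frac{j!\,N_m}{m^j}=\varepsilon_j .$$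

**Step 2 (equality for linear $Z$).** We show that enough forms in $M_m$ come from sections. Let $Z$ be a reduced linear space. By (G2) the scheme $Z\cap\Lambda$ is a reduced linear space of dimension $j-c$ if $j\ge c$, and empty if $j<c$. Choose coordinates such that it is $V(w_1,\dots,w_c)$ and set $J'=(w_1,\dots,w_c)$; for $j<c$ set $J'=S'$. On each chart $z_a\neq0$ the ideal $(f_i/z_a^d)_i$ equals the dehomogenisation of $J'$. So if $F\in(J'^m)_{md}$, then $F/z_a^{md}=\sum_{|\alpha|=m}c_\alpha(f/z_a^d)^\alpha$ with $c_\alpha\in\mathbb C[z_\bullet/z_a]$. Dividing by $(f_b/z_a^d)^m$ gives $F/f_b^m=\sum c_\alpha(f/f_b)^\alpha\in\mathcal O(\Gamma^{ab})$. The local sections $(F/f_b^m)y_b^m$ agree on overlaps, since $y_b/y_{b'}=f_b/f_{b'}$, and glue to $s\in H^0(\Gamma_j,mh)$ with $F_s=F$. Hence $h^0(\Gamma_j,mh)\ge\dim(J'^m)_{md}=N_m$, and the inequality in Step 1 is an equality. $\square$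

## 11. A word count, and the proofs of Theorems B(2) and A

**Lemma 7.** $\displaystyle\sum_{j=0}^Nd^{N-j}(d^j-\varepsilon_j)=B(n,d,k)$.

Proof. Let $q=d-1$. Then $d^j-\varepsilon_j=\sum_{i\ge c}\binom jiq^{j-i}$. Give a word $\omega\in\{0,1\}^n$ with $r$ ones the weight $q^r$. It has $n-r$ zeros, and $k+1-r=n-c-r=\#\text{zeros}-c$. Hence $B(n,d,k)=\sum_\omega q^{r(\omega)}\max(0,\#\text{zeros}(\omega)-c)$. Now $\max(0,\#\text{zeros}-c)$ counts the zeros of $\omega$ after the $c$-th one, that is, the $j\in\{0,\dots,N\}$ such that $\omega_{j+1}=0$ and $\omega_1\cdots\omega_j$ contains at least $c$ zeros. For fixed $j$, the words with this property have total weight $\big(\sum_{i\ge c}\binom jiq^{j-i}\big)(1+q)^{n-j-1}=(d^j-\varepsilon_j)d^{N-j}$. Sum over $j$. $\square$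

**Proof of Theorem B(2).** The case $f=0$ was done in Section 3. For $f\ne0$ (and $N\ge1$), (3), Proposition 2, Proposition 6 and Lemma 7 give
$$\operatorname{am}\ge\mu(f)=\sum_jd^{N-j}(d^j-\delta_j)\ge\sum_jd^{N-j}(d^j-\varepsilon_j)=B(n,d,k).$$
If $k\ge1$, the terms $r=0,1$ give $B(n,d,k)\ge(k+1)+kn(d-1)\ge n(d-1)+2$. $\square$

**Proof of Theorem A.** There are four cases.

* If $Z=\emptyset$, then $\dim L=0\le\operatorname{am}$.
* If $Z$ is finite, B(1) with $m=1$ gives $\operatorname{am}\ge\dim(S/I^{\rm sat})_1=\dim L$.
* If $\dim Z=k\ge1$ and $d\ge2$, B(2) gives $\operatorname{am}\ge n+2>n\ge\dim L$.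
* If $\dim Z=k\ge1$ and $d=1$, then $I$ is generated by linear forms, so it is a prime ideal, and it differs from $(x_1,\dots,x_n)$. So $I^{\rm sat}=I$ and $\dim L=n-\dim I_1=k+1=B(n,1,k)\le\operatorname{am}$. (Section 1 also covers this case.) $\square$

## 12. General forms through a linear space: sharpness of $B(n,d,k)$

**Proof of Theorem B(3).** For $k=N$ take $f=0$, as in Section 3. Let $k<N$ and $c=N-k$. By Propositions 2 and 6 and Lemma 7, we only have to produce an $f$ whose $Z$ is a $k$-plane as a scheme. Let $\Lambda_0$ be the $k$-plane $x_{k+2}=\dots=x_n=0$, with ideal $J$ and ideal sheaf $\mathcal J$, and let $P_0=(J_d)^n$.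

**Step 1 (no zeros outside $\Lambda_0$).** For $p\notin\Lambda_0$ some $x_i$ with $i\ge k+2$ is nonzero at $p$, and $x_i^d\in J_d$; so evaluation $J_d\to\mathbb C$ at $p$ is onto. Hence $\{(f,p)\in P_0\times(\mathbb P^N\setminus\Lambda_0):f(p)=0\}$ has dimension $\dim P_0-n+N<\dim P_0$.

**Step 2 (the right scheme structure on $\Lambda_0$).** For $p\in\Lambda_0$ with $x_a(p)\ne0$, the map $J_d\to\mathcal J\otimes k(p)\cong\mathbb C^c$ is onto, as the forms $x_a^{d-1}x_i$, $i\ge k+2$, show. The $c\times n$ matrices of rank $<c$ have codimension $n-c+1=k+2$. So the set of $(f,p)$ with $p\in\Lambda_0$ such that $f_1,\dots,f_n$ do not span $\mathcal J\otimes k(p)$ has dimension at most $\dim P_0-(k+2)+k=\dim P_0-2$.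

**Step 3 (conclusion).** The images of these two sets in $P_0$ are not dense. For $f$ outside them, $f_1,\dots,f_n$ have no common zero off $\Lambda_0$ and, by Nakayama's lemma, generate $\mathcal J$ at each point of $\Lambda_0$. So $Z=\Lambda_0$ as schemes, and $\mu(f)=B(n,d,k)$. By (3), for general non-singular $\mathbf t$, with $T=f$ and $\lambda_0=0$, we get $\operatorname{am}=B(n,d,k)$. $\square$

## 13. When the multiplicity equals the dimension of the span

**Proof of Theorem B(4), the criterion.** Let $d\ge2$. If $Z=\emptyset$, both sides are $0$. If $\dim Z\ge1$, then $\operatorname{am}\ge n+2>\dim L$ by B(2). Let $Z$ be finite and nonempty. If $n=1$, then $f=0$, equality holds, and (i), (ii) hold trivially. If $n\ge2$, we have $\operatorname{am}\ge\operatorname{length}Z\ge\dim L$, and equality holds iff both inequalities are equalities.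

The second is an equality iff the injection (2) for $m=1$ is onto, which is (i). By Lemma 1, the first is an equality iff $\lambda=0$ in each $\mathcal O_{X_{\mathbf t},(p,0)}$. Choose $b$ with $\mathbf t_b(p)\neq0$. Eliminating $\lambda=f_b/\mathbf t_b$ gives $\mathcal O_{X_{\mathbf t},(p,0)}\cong\mathcal O_{\mathbb P^N,p}/(f_i\mathbf t_b-f_b\mathbf t_i)_i$, with $\lambda\mapsto f_b/\mathbf t_b$. As $\mathbf t_b$ is a unit at $p$, the condition is (ii); in particular it does not depend on the choice of $b$. $\square$

Let us test (ii) on $f=(x_1^2,x_1x_2)$, at $p=[0:1]$ with local coordinate $x=x_1/x_2$. For $\mathbf t=(x_2^2,x_1^2)$ take $b=1$: $f_2\mathbf t_1-f_1\mathbf t_2=x-x^4$ generates $(x)$, which contains $f_1=x^2$, and indeed $\operatorname{am}=\dim L=1$. For $\mathbf t=(x_1^2,x_2^2)$ take $b=2$: $f_1\mathbf t_2-f_2\mathbf t_1=x^2-x^3$ generates $(x^2)$, which does not contain $f_2=x$, and indeed $\operatorname{am}=2>1$.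

**Proof of Theorem B(4), existence.** For $n=1$ take $f\ne0$ ($s=0$) or $f=0$ ($s=1$). Let $n\ge2$, $0\le s\le n$, and let $W=\{e_1,\dots,e_s\}\subset\mathbb P^N$ be coordinate points. Let $J_d$ now be the space of forms of degree $d$ without the monomials $x_1^d,\dots,x_s^d$; these are the forms of degree $d$ vanishing on $W$.

**Step 1 ($Z=W$ for general $f\in(J_d)^n$).** For $q\notin W$ some element of $J_d$ is nonzero at $q$: take $x_i^{d-1}x_j$ if $q_iq_j\ne0$ with $i\ne j$ (here $d\ge2$ is used), or $x_i^d$ if $q=e_i$ with $i>s$. So by the dimension count of Section 12, Step 1, a general $f$ has no zeros off $W$. At $e_i\in W$ the forms $x_i^{d-1}x_j$, $j\ne i$, span $\mathfrak m/\mathfrak m^2$. So for general $f$ the $n\times N$ Jacobian matrix $\mathcal D_i$ of the dehomogenised $f$ at $e_i$ has rank $N$. Hence $Z=W$ is reduced. The linear forms in $I^{\rm sat}$ are those vanishing at $e_1,\dots,e_s$, so $\dim L=s$.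

**Step 2 ($\operatorname{am}=s$ for general $\mathbf t$).** The image of $\mathcal D_i$ is a proper subspace of $\mathbb C^n$, so for general non-singular $\mathbf t$ we have $\mathbf t(e_i)\notin\operatorname{im}\mathcal D_i$ for all $i\le s$. Then the linear parts of $f_l-\lambda\mathbf t_l$ at $(e_i,0)$, $1\le l\le n$, have coefficient matrix $(\mathcal D_i\mid-\mathbf t(e_i))$, which is invertible of size $N+1=n$. So these equations generate the maximal ideal and $X_{\mathbf t}$ is a reduced point there. With $T=f$, $\lambda_0=0$, Lemma 1 gives $\operatorname{am}=s$. $\square$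

## 14. Contributions of the components of $Z$

**Proof of Theorem C.** By Section 3 we may assume $N\ge1$, $f\ne0$, $Z\neq\emptyset$.

**Step 1 (one more condition on the linear sections).** We want the sections $\Lambda^i$ of Section 8 to see the degrees of the components. Require also:

* (G3) For every component $V$ of $Z_{\rm red}$ of codimension $i$, $V\cap\Lambda^i$ consists of $\deg V$ distinct points.

This is compatible with the successive choice. Suppose $V_e=(V\cap V(\ell_1,\dots,\ell_e))_{\rm red}$ is pure of dimension $\dim V-e\ge1$ and of degree $\deg V$. Choose $\ell_{e+1}$ vanishing identically on no component of $V_e$ or of $\operatorname{Sing}V_e$, and with $V_e^{\rm sm}\cap V(\ell_{e+1})$ smooth. The last condition holds on a dense open set by Bertini's theorem (Hartshorne III.10.9). It also follows from generic smoothness: the incidence scheme $\{(x,\ell):\ell(x)=0\}\subset V_e^{\rm sm}\times S_1$ is a vector bundle over $V_e^{\rm sm}$, hence smooth, so its general fibre over $S_1$ is smooth. Now the scheme $V_e\cap V(\ell_{e+1})$ has pure dimension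 $\dim V_e-1$ and degree $\deg V_e$. Since $\operatorname{Sing}V_e\cap V(\ell_{e+1})$ has dimension at most $\dim V_e-2$, the scheme is generically reduced, so $V_{e+1}$ is pure of dimension $\dim V_e-1$ with $\deg V_{e+1}=\deg V$. After $\dim V=N-i$ steps we reach $\deg V$ distinct points. There are finitely many $V$, so finitely many dense open conditions at each step.

**Step 2 (rewrite $\mu(f)$).** We put Proposition 2 in a form that separates codimensions. Let $v_i=d\,\delta_{i-1}-\delta_i$ for $1\le i\le N$. Since $\delta_0=1$, telescoping gives $d^j-\delta_j=\sum_{i=1}^jd^{j-i}v_i$, and so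
$$\mu(f)=\sum_{j}d^{N-j}\sum_{i=1}^jd^{j-i}v_i=\sum_{i=1}^Nv_i\,(N-i+1)\,d^{N-i}.$$
A component of codimension $i$ has $\dim V=N-i$. By (3) it suffices to show $v_i\ge\sum_{\operatorname{codim}V=i}\deg V$ for each $i$.

**Step 3 ($v_i$ is the degree of an effective cycle).** By Lemma 3, $v_i=\int_{\Gamma_i}h^{i-1}(dH-h)$. We represent $dH-h$ by a divisor supported over $Z$. With the notation of Section 9 for $j=i$, the nonzero regular functions $f_b/z_a^d$ on the charts $\Gamma^{ab}$ differ on overlaps by the units $(y_b/y_{b'})(z_{a'}/z_a)^d$. So they define an effective Cartier divisor $E$ on $\Gamma_i$. The local equations express the section "$f_b/y_b$", which is independent of $b$, in the trivialisations $z_a^d/y_b$ of $\mathcal O(d,-1)$. Thus $\mathcal O(E)\cong\mathcal O(d,-1)|_{\Gamma_i}$. Since $f_l/z_a^d=(y_l/y_b)(f_b/z_a^d)$ on $\Gamma^{ab}$, the local equation vanishes at a point iff all $f_l$ vanish at its image, so $\operatorname{supp}E=\pi^{-1}(Z)\cap\Gamma_i$. Write $[E]=\sum n_\alpha[D_\alpha]$ with $n_\alpha\ge1$, where the $D_\alpha$ are the components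 of $\operatorname{supp}E$, all of dimension $i-1$. By $c_1(\mathcal O(E))\cap[\Gamma_i]=[E]$,
$$v_i=\sum_\alpha n_\alpha\int h^{i-1}[D_\alpha],$$
and every term is $\ge0$ because $h$ is globally generated.

**Step 4 (each point of $V\cap\Lambda^i$ contributes).** Let $V$ have codimension $i$ and $p\in V\cap\Lambda^i$. For every other component $V'$ of $Z_{\rm red}$ we have $\dim(V\cap V')<N-i$, so by (G2) $\Lambda^i$ misses $V\cap V'$. So $p$ lies on no other component and, $V\cap\Lambda^i$ being finite, is an isolated point of $Z\cap\Lambda^i$. As $\pi:\Gamma_i\to\Lambda^i$ is surjective, $\pi^{-1}(p)\cap\Gamma_i$ is nonempty, and it is open and closed in $\operatorname{supp}E$. Therefore it contains some $D_\alpha\subseteq\{p\}\times\mathbb P^N$. Since $\dim D_\alpha=i-1$, $\int h^{i-1}[D_\alpha]=\deg D_\alpha\ge1$. By (G3) and the fact that $p$ lies on only one component, there are $\sum_{\operatorname{codim}V=i}\deg V$ distinct such points $p$, and they give distinct $D_\alpha$. So $v_i\ge\sum_{\operatorname{codim}V=i}\deg V$. $\square$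

For the line of Section 6, $\delta_0=\delta_1=\delta_2=1$ gives $v_1=v_2=1$, so $\mu(f)=v_1\cdot2\cdot2+v_2=5$. The component contributes $\deg V\,(\dim V+1)\,d^{\dim V}=4$ through $v_1$. The remaining $1$ comes from $v_2$, although $Z$ has no component of codimension $2$; here Theorem B(2), with $B(3,2,1)=5$, is stronger than Theorem C.
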